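# Color Lie superalgebras with an automorphism of finite order whose fixed points are finite-dimensional

## 1. Color Lie superalgebras, solubility and fixed points

Throughout, $F$ is a field, $F^*$ its group of nonzero elements, and $Q$ is an abelian group written additively. We do not assume that $Q$ is finite.

**Definition (skew-symmetric bilinear form).** A map $\epsilon:Q\times Q\to F^*$ is a skew-symmetric bilinear form if for all elements of $Q$
$$\epsilon(p,q)\epsilon(q,p)=1,\quad \epsilon(p_1+p_2,q)=\epsilon(p_1,q)\epsilon(p_2,q),\quad \epsilon(p,q_1+q_2)=\epsilon(p,q_1)\epsilon(p,q_2).$$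

For example, $\epsilon\equiv1$ on any $Q$; or $Q=\mathbb Z/2$ with $\epsilon(p,q)=(-1)^{pq}$; or $Q=\mathbb Z/2\times\mathbb Z/2$ with $\epsilon((a,b),(c,d))=(-1)^{ad+bc}$. In the last example $\epsilon(q,q)=1$ for all $q$, and $\epsilon(p,q)=-1$ for distinct nonzero $p,q$.

**Definition (color Lie superalgebra).** A $Q$-graded algebra $L=\bigoplus_{q\in Q}L_q$ over $F$ is a color Lie superalgebra if for all homogeneous $x\in L_p$, $y\in L_q$, $z\in L_t$
$$xy=-\epsilon(p,q)\,yx,\qquad x(yz)=(xy)z+\epsilon(p,q)\,y(xz). \tag{1}$$

We say "color algebra" for short. No further axioms are added in characteristics 2 and 3. If $\epsilon\equiv 1$ and the characteristic is not 2, this is a $Q$-graded Lie algebra; if $Q=\mathbb Z/2$ and $\epsilon(p,q)=(-1)^{pq}$, the identities are those of a Lie superalgebra.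

A source of examples: let $A$ be a $Q$-graded associative algebra and put $[x,y]=xy-\epsilon(p,q)yx$ for $x\in A_p$, $y\in A_q$. The first identity in (1) is immediate. For the second, both sides expand, for $z\in A_t$, to
$$xyz-\epsilon(q,t)\,xzy-\epsilon(p,q+t)\,yzx+\epsilon(p,q)\epsilon(p,t)\epsilon(q,t)\,zyx;$$
on the right-hand side the terms $\mp\epsilon(p,q)yxz$ cancel and so do the terms $\mp\epsilon(p+q,t)zxy$. Take for $A$ the group algebra of $\mathbb Z/2\times\mathbb Z/2$ in characteristic $\ne2$, with generators $X,Y$ of degrees $(1,0),(0,1)$, and the third form above. Let $e_1=X/2$, $e_2=Y/2$, $e_3=XY/2$. Then $[e_i,e_j]=2e_ie_j$ (product in $A$) for $i\neq j$ and $[e_i,e_i]=0$. So the span of $e_1,e_2,e_3$ is a color algebra $E$ with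
$$e_1e_2=e_2e_1=e_3,\quad e_2e_3=e_3e_2=e_1,\quad e_3e_1=e_1e_3=e_2,\quad e_ie_i=0 .$$

**Definition (homogeneous ideal).** A subspace is homogeneous if it is the direct sum of its intersections with the components of the grading. In these notes an ideal of $L$ is a homogeneous subspace $I$ with $IL\subseteq I$, where $AB$ denotes the span of all products $ab$. By the first identity in (1), $AB=BA$ for homogeneous subspaces, so ideals are two-sided.

If $L=L_0\oplus L_1$ has zero multiplication, $Q=\mathbb Z/2$, and $0\ne x_i\in L_i$, then the line spanned by $x_0+x_1$ is closed under multiplication by $L$ but is not homogeneous, so it is not an ideal in our sense. In $E$ every nonzero homogeneous element is a multiple of some $e_i$, and it generates $E$; so $E$ has no ideals except $0$ and $E$.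

**Definition (soluble).** Put $L^{(0)}=L$ and $L^{(k+1)}=L^{(k)}L^{(k)}$. The algebra $L$ is soluble of derived length $\le k$ if $L^{(k)}=0$. It is perfect if $L^2=LL=L$. A perfect soluble algebra is $0$.

An example to keep in mind is the infinite-dimensional Heisenberg algebra $H=Fz\oplus V$ ($Q$ trivial, characteristic $\neq2$). Here $V$ is an infinite-dimensional space with a nondegenerate alternating form $\beta$, $[x,y]=\beta(x,y)z$ for $x,y\in V$, and $z$ is central. Then $H^{(1)}=Fz$ and $H^{(2)}=0$.

**Definition (automorphisms and fixed points).** An automorphism $\varphi$ of a color algebra is required to preserve the $Q$-grading: $L_q^\varphi\subseteq L_q$ for all $q$. Its fixed-point subalgebra is $C_L(\varphi)=\{x\in L:x^\varphi=x\}$.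

On $E$, the map $e_1\mapsto-e_1$, $e_2\mapsto-e_2$, $e_3\mapsto e_3$ is an automorphism of order 2 with $C_E(\varphi)=Fe_3$. On $H$, the map that is $1$ on $z$ and $-1$ on $V$ is an automorphism of order 2 with $C_H(\varphi)=Fz$. Both have one-dimensional fixed points; $E$ is finite-dimensional and perfect, $H$ is infinite-dimensional and soluble.

**Definition ($\mathbb Z_n\times Q$-gradings).** Let $n\ge1$ and $\mathbb Z_n=\mathbb Z/n$, identified with $\{0,\dots,n-1\}$. A $\mathbb Z_n\times Q$-graded color algebra is a color algebra graded by $\Gamma=\mathbb Z_n\times Q$ whose form is pulled back from $Q$, that is, $\epsilon((i,p),(j,q))=\epsilon(p,q)$. We put $L_i=\bigoplus_qL_{(i,q)}$ for $i\in\mathbb Z_n$.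

If $F$ contains a primitive $n$-th root of unity $\omega$ and $\varphi^n=1$, then $L$ is the direct sum of the eigenspaces $L_i=\{x:x^\varphi=\omega^ix\}$, one has $L_iL_j\subseteq L_{i+j}$, the grading by $i$ is compatible with the one by $Q$, and $L_0=C_L(\varphi)$. For $E$ this gives $L_0=Fe_3$, $L_1=Fe_1+Fe_2$; for $H$ it gives $L_0=Fz$, $L_1=V$. In such a grading the subscript $0$ always refers to $\mathbb Z_n$-degree $0$.

## 2. Soluble ideals of bounded codimension

A result of Bergen and Grzeszczuk says: if $Q$ is a finite abelian group and a color Lie superalgebra $L=\bigoplus_{q\in Q} L_q$ admits an automorphism $\varphi$ of finite order with $C_L(\varphi)=0$, then $L$ is soluble. The problem comes from N.Yu. Makarenko, "Lie type algebras with an automorphism of finite order", arXiv:1411.0249 (2014). In plain words: if the automorphism has order $n$ and its fixed points, instead of vanishing, form a space of finite dimension $m$, is the algebra still soluble up to a finite-dimensional error? More exactly, must $L$ contain a homogeneous soluble ideal of finite codimension, with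 codimension and derived length bounded in terms of $n$ and $m$ only, and not of $|Q|$? The answer is yes, for every abelian group $Q$ and every field.

**Theorem 1.** There are functions $f,g:\mathbb N^2\to\mathbb N$ such that: if $L=\bigoplus_{q\in Q}L_q$ is a color algebra over a field $F$ with an automorphism $\varphi$ of finite order $n$ and $\dim C_L(\varphi)=m<\infty$, then $L$ has a $\varphi$-invariant homogeneous soluble ideal of codimension $\le f(n,m)$ and derived length $\le g(n,m)$. If $m=0$, then $L^{(2^{n-1}-1)}=0$.

**Theorem 2.** There are functions $c,d:\mathbb N^2\to\mathbb N$ such that every $\mathbb Z_n\times Q$-graded color algebra $L$ with $\dim L_0\le m$ has a $\mathbb Z_n\times Q$-homogeneous soluble ideal of codimension $\le c(n,m)$ and derived length $\le d(n,m)$.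

The functions come from a compactness argument and are not explicit. No bound on the derived length in terms of $n$ alone is claimed when $m>0$. Section 13 contains three complements: a bound for graded-simple algebras, the role of cyclicity of $\mathbb Z_n$, and a lower bound for $f$.

The plan is this. Section 5 derives Theorem 1 from Theorem 2. Sections 6 to 9 prove that graded-simple algebras with $\dim S_0<\infty$ are finite-dimensional, which is the core. Sections 10 and 11 pass to minimal ideals and then to a soluble ideal of finite codimension. Section 12 makes the bounds uniform.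

## 3. Periods two and three by hand

Let $L$ be $\mathbb Z_n\times Q$-graded with $\dim L_0=m$.

For $n=1$ we have $L=L_0$, and the zero ideal has codimension $m$.

For $n=2$, $m=0$: $LL=L_1L_1\subseteq L_0=0$, so $L^{(1)}=0$.

For $n=3$, $m=0$: $L=L_1\oplus L_2$ and $L_1L_2\subseteq L_0=0$. Let $x\in L_2$ and $a,b\in L_1$ be homogeneous. Then $x(ab)=(xa)b+\epsilon(x,a)\,a(xb)=0$, as $xa,xb\in L_0=0$. So $L_2(L_1L_1)=0$, and in the same way $L_1(L_2L_2)=0$. Now $L^{(1)}=L_1L_1\oplus L_2L_2$, with $L_1L_1\subseteq L_2$ and $L_2L_2\subseteq L_1$. The products $(L_1L_1)(L_1L_1)\subseteq L_2(L_1L_1)$ and $(L_2L_2)(L_2L_2)\subseteq L_1(L_2L_2)$ are zero, and the mixed product lies in $L_2L_1=0$. Hence $L^{(2)}=0$. The computation shows the mechanism for $m=0$: a product of prescribed degree is rewritten until a factor of degree $0$ appears.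

For $n=2$, $m=1$, take $L$ an ordinary Lie algebra (with $[x,x]=0$) and $Q$ trivial. Let $L_0=Fz$, and for $x,y\in L_1$ write $[x,y]=\beta(x,y)z$ and $Dx=[x,z]\in L_1$. The Jacobi identity for $x,y,w\in L_1$ reads
$$\beta(x,y)Dw+\beta(y,w)Dx+\beta(w,x)Dy=0 .$$
If $\beta=0$, then $L^{(1)}\subseteq L_1$ and $L^{(2)}=0$. If $\beta\ne0$, choose $y,w$ with $\beta(y,w)=1$; then $Dx$ lies in the span of $Dy,Dw$ for all $x$, so $D$ has rank at most $2$. Moreover $L^{(1)}=Fz+D(L_1)$. If the rank is at most 1, then $\dim L^{(1)}\le2$, a Lie algebra of dimension $\le2$ is soluble, and so $L$ is soluble. If the rank is $2$, let $x\in\ker D$. The identity gives $\beta(x,y)Dw=\beta(x,w)Dy$ for all $y,w\in L_1$. Given $y$, choose $w$ with $Dw\notin F\,Dy$; then $\beta(x,y)=0$. So $\ker D$ commutes with $L_1$ and with $z$: it is a central ideal, of codimension $3$. In all cases there is a soluble ideal of codimension at most $3$.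

## 4. Calculus with words

From now on "homogeneous" refers to the grading by $\Gamma=\mathbb Z_n\times Q$ at hand, and $|x|\in\mathbb Z_n$ is the $\mathbb Z_n$-degree of a homogeneous $x$. We write $\epsilon(x,y)$ for $\epsilon$ of the degrees. The zero vector is homogeneous of every degree; when its degree is used, one has been assigned to it. A unit is a nonzero scalar; the units below depend only on the degrees of the elements involved. We write
$$xy_1y_2\cdots y_h=(\cdots((xy_1)y_2)\cdots)y_h$$
and call this a word of length $h$ starting with $x$, with letters $y_1,\dots,y_h$. The word is zero-sum if $|x|+\sum|y_i|=0$.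

Let $x,y,z$ be homogeneous. Since $\epsilon(x,y)\,y(xz)=-\epsilon(x,y)\epsilon(y,x)\epsilon(y,z)(xz)y=-\epsilon(y,z)(xz)y$, the second identity in (1) becomes
$$x(yz)=(xy)z-\epsilon(y,z)(xz)y,\qquad (xy)z=x(yz)+\epsilon(y,z)(xz)y. \tag{2}$$
For homogeneous elements this has the following consequences. First, letters can be swapped at the cost of a shorter word:
$$w\,a\,b=\epsilon(a,b)\,w\,b\,a+w(ab). \tag{3}$$
Second, multiplication by a left-normed product can be unfolded:
$$x\cdot(c_0c_1\cdots c_p)\ \text{ is a linear combination of words } xc_{\sigma0}c_{\sigma1}\cdots c_{\sigma p},\ \sigma \text{ a permutation.} \tag{4}$$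
Indeed, with $c'=c_0\cdots c_{p-1}$ we have $x(c'c_p)=(xc')c_p-\text{unit}\cdot(xc_p)c'$, and one uses induction on $p$ for $xc'$ and for $(xc_p)c'$. Third, multiplication by $z$ is a twisted derivation:
$$(u_1u_2\cdots u_k)z=\sum_{i=1}^k\text{unit}\cdot u_1\cdots(u_iz)\cdots u_k. \tag{5}$$
For $k=2$ this is the second formula in (2); for larger $k$ apply it to $(u_1\cdots u_{k-1})u_k$ and use induction. Applying (5) with $k=2$ repeatedly,
$$(xy)z_1\cdots z_h=\sum_{A\subseteq\{1,\dots,h\}}\text{unit}\cdot(xz_{A^c})(yz_A), \tag{6}$$
where $yz_A$ is the word starting with $y$ whose letters are the $z_a$, $a\in A$, in increasing order.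

If $I$ is an ideal of $L$, so is $I^2$, by (5). The ideal generated by a homogeneous $x$ is the span of all words $xy_1\cdots y_h$ with $h\ge0$ and homogeneous $y_i\in L$. In particular, its component of $\mathbb Z_n$-degree $0$ is spanned by the zero-sum words starting with $x$. Finally, any $n$ elements of $\mathbb Z_n$ contain a nonempty subfamily with sum zero: among the $n+1$ partial sums (with the empty one) two coincide.

## 5. Eigenspaces: how Theorem 2 yields Theorem 1

Assume Theorem 2, and also Corollary 4 of the next section, which says that $L_0=0$ implies $L^{(2^{n-1}-1)}=0$. Let $L,\varphi,n,m$ be as in Theorem 1 and $p=\operatorname{char}F$.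

**Step 1: remove the part of the order divisible by $p$.** Write $n=p^kn'$ with $p\nmid n'$, where $p^k:=1$ if $p=0$. Let $\psi=\varphi^{p^k}$, of order $n'$, and $C=C_L(\psi)\supseteq C_L(\varphi)$. The space $C$ is $\varphi$-invariant, and on it $\nu=\varphi-1$ satisfies $\nu^{p^k}=\varphi^{p^k}-1=0$. Also $\dim\ker\nu|_C=m$. As $\nu^i$ embeds $\ker\nu^{i+1}/\ker\nu^i$ into $\ker\nu$, we get $\dim C\le p^km\le nm$.

**Step 2: create the $\mathbb Z_{n'}$-grading.** Let $K=F(\omega)$ with $\omega$ a primitive $n'$-th root of unity; $K/F$ is Galois of degree $\le n$. On $L_K=L\otimes_FK$ the projections $x\mapsto\frac1{n'}\sum_{j}\omega^{-ij}x^{\psi^j}$ give $L_K=\bigoplus_{i\in\mathbb Z_{n'}}L_i$ with $L_i=\{x:x^\psi=\omega^ix\}$. Since $\psi$ preserves each $L_q\otimes K$, this is a $\mathbb Z_{n'}\times Q$-grading of the color algebra $L_K$. Its component $(L_K)_0$ is $C\otimes K$, of dimension $\le nm$.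

**Step 3: descend and make the ideal invariant.** By Theorem 2, $L_K$ has a homogeneous soluble ideal $I$ of codimension $\le c(n',nm)$ and derived length $\le d(n',nm)$. For $\gamma\in\operatorname{Gal}(K/F)$ the map $1\otimes\gamma$ is a semilinear ring automorphism of $L_K$ that stabilizes each $L_q\otimes K$. So $(1\otimes\gamma)(I)$ is a $Q$-homogeneous ideal with the same codimension and derived length. Let $I'$ be the intersection of these at most $n$ ideals; it is Galois-stable, $Q$-homogeneous, of codimension $\le n\,c(n',nm)$. By Galois descent (a Galois-stable $K$-subspace $U$ of $V\otimes_FK$ equals $(U\cap V)\otimes_FK$), $I'=I_F\otimes K$ with $I_F=I'\cap L$. If $x=\sum x_q\in I_F$ with $x_q\in L_q$, then $x_q\in I'$ by homogeneity, so $x_q\in I_F$. Thus $I_F$ is a homogeneous soluble ideal of $L$ of codimension $\le n\,c(n',nm)$ and derived length $\le d(n',nm)$. Finally $\bigcap_{i<n}I_F^{\varphi^i}$ is a $\varphi$-invariant homogeneous ideal of codimension $\le n^2c(n',nm)$. So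
$$f(n,m)=n^2\max_{n'\mid n}c(n',nm),\qquad g(n,m)=\max_{n'\mid n}d(n',nm)$$
work, and nothing depends on $Q$, $F$ or $\epsilon$.

**Step 4: the case $m=0$.** Then $C=0$ by Step 1, so $(L_K)_0=0$ and Corollary 4 gives $L^{(2^{n'-1}-1)}=0$, hence $L^{(2^{n-1}-1)}=0$. $\square$

It remains to prove Corollary 4 and Theorem 2.

## 6. Kreknin's argument for systems of subspaces

For $L_0=0$ we shall run Kreknin's argument. We run it for a more general object, a tower of subspaces in which only products of different levels are controlled. This extra generality is what Section 9 uses.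

**Definition (system).** Let $\mathfrak A$ be a $\mathbb Z_n\times Q$-graded color algebra. A system is a family $\mathcal X=(\mathcal X^{(1)},\dots,\mathcal X^{(T)})$ of homogeneous subspaces of $\mathfrak A$ with
$$\mathcal X^{(t)}_0=0\quad\text{and}\quad\mathcal X^{(t)}\mathcal X^{(s)}\subseteq\mathcal X^{(t)}\ \text{ for } s<t.$$
Its derived system is $\mathcal X'^{(t)}=\sum_{s<t}\mathcal X^{(t)}\mathcal X^{(s)}\subseteq\mathcal X^{(t)}$. Put $\mathcal X^{[0]}=\mathcal X$ and $\mathcal X^{[r+1]}=(\mathcal X^{[r]})'$.

The derived system is a system: $\mathcal X'^{(t)}\mathcal X'^{(s)}\subseteq\mathcal X^{(t)}\mathcal X^{(s)}\subseteq\mathcal X'^{(t)}$ for $s<t$. Nothing is said about $\mathcal X^{(t)}\mathcal X^{(t)}$. Example: if $\mathfrak A_0=0$, all $\mathcal X^{(t)}=\mathfrak A$ form a system. Another example: for $n=2$ and any system, $\mathcal X^{(t)}\mathcal X^{(s)}\subseteq\mathcal X^{(t)}_0=0$ for $s<t$, since all elements have degree $1$; so $\mathcal X^{[1]}=0$.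

**Lemma 3.** $\mathcal X^{[2^{n-1}-1]}=0$ for every system $\mathcal X$.

*Proof.* For $1\le k\le n$ let $\mathcal Y_k(\mathcal X)^{(t)}$ be the span of the words $xy_1\cdots y_p$ ($p\ge0$) with homogeneous $x\in\mathcal X^{(t)}$ and $y_i\in\mathcal X^{(s_i)}$, $s_i<t$, where $x,y_1,\dots,y_p$ all have $\mathbb Z_n$-degree in $\{k,\dots,n-1\}$. We prove for all systems the following two families of statements:
$$(B_k),\ 0\le k\le n-1:\quad(\mathcal X^{[2^k-1]})^{(t)}\subseteq\mathcal Y_{k+1}(\mathcal X)^{(t)};$$
$$(A_k),\ 1\le k\le n-1:\quad(\mathcal X^{[2^{k-1}]})^{(t)}_k\subseteq\mathcal Y_{k+1}(\mathcal X)^{(t)}.$$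
So $(B_k)$ says that after $2^k-1$ derivations all elements can be written using entries of degree $>k$ only. As $\mathcal Y_n=0$ (no degrees are allowed), $(B_{n-1})$ is the lemma. The order of proof is $(B_0)$, then $(B_{k-1})\Rightarrow(A_k)$, then $(B_{k-1})$ and $(A_k)\Rightarrow(B_k)$.

**Step 1: $(B_0)$.** It says $\mathcal X^{(t)}\subseteq\mathcal Y_1(\mathcal X)^{(t)}$, which holds with words of length $0$, because $\mathcal X^{(t)}_0=0$.

**Step 2: $(B_{k-1})\Rightarrow(A_k)$, eliminating degree $k$ from products of total degree $k$.** The left side of $(A_k)$ is spanned by products $ab$ with homogeneous $a\in(\mathcal X^{[2^{k-1}-1]})^{(t)}_i$, $b\in(\mathcal X^{[2^{k-1}-1]})^{(s)}_j$, where $s<t$, $i,j\in\{1,\dots,n-1\}$ and $i+j\equiv k$ modulo $n$. So $i+j$ is $k+n$ or $k$.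

If $i+j=k+n$, then $i,j>k$, as each is $<n$. Since $a\in\mathcal X^{(t)}$ and $b\in\mathcal X^{(s)}$, the word $ab$ lies in $\mathcal Y_{k+1}(\mathcal X)^{(t)}$.

If $i+j=k$, then by $(B_{k-1})$ the element $b$ is a linear combination of words $y_0y_1\cdots y_p$ of the same degree as $b$, whose entries have degrees $\ge k$ and lie in $\mathcal X^{(s')}$ with $s'\le s<t$. By (4), $ab$ is a linear combination of words $ay_0\cdots y_p$ in such entries, reordered. Let $u=ay_0\cdots y_{p-1}$; it lies in $\mathcal X^{(t)}$ because all $s'<t$. Let $g=|y_p|\ge k$, so $|u|\equiv k-g$. If $g=k$, then $u\in\mathcal X_0^{(t)}=0$. If $g>k$, then $|u|=n+k-g$, and $k<n+k-g<n$. So $uy_p$ is a word of length 1 with both entries of degree $>k$, and $uy_p\in\mathcal Y_{k+1}(\mathcal X)^{(t)}$.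

**Step 3: $(B_{k-1})$ and $(A_k)$ imply $(B_k)$.** Let $\mathcal Z=\mathcal X^{[2^{k-1}]}$. By $(B_{k-1})$ for the system $\mathcal Z$,
$$(\mathcal X^{[2^k-1]})^{(t)}=(\mathcal Z^{[2^{k-1}-1]})^{(t)}\subseteq\mathcal Y_k(\mathcal Z)^{(t)}.$$
Take a word spanning $\mathcal Y_k(\mathcal Z)^{(t)}$. Its entries of degree $>k$ and level $s$ lie in $\mathcal X^{(s)}$. Its entries of degree $k$ and level $s$ lie in $\mathcal Y_{k+1}(\mathcal X)^{(s)}$ by $(A_k)$, so they are combinations of words with entries of degree $>k$ and levels $\le s$. Substitute, and unfold every letter with (4). The first entry contributes a word starting in $\mathcal X^{(t)}$ with letters of lower level; the other entries have level $<t$ and contribute letters of level $<t$. The result lies in $\mathcal Y_{k+1}(\mathcal X)^{(t)}$. $\square$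

**Corollary 4.** If $L$ is a $\mathbb Z_n\times Q$-graded color algebra with $L_0=0$, then $L^{(2^{n-1}-1)}=0$.

*Proof.* Take the system $\mathcal X^{(t)}=L$ for $1\le t\le2^{n-1}$. By induction on $r$, $(\mathcal X^{[r]})^{(t)}\supseteq L^{(r)}$ for $t\ge r+1$: for $t\ge r+2$ we have $(\mathcal X^{[r+1]})^{(t)}\supseteq(\mathcal X^{[r]})^{(t)}(\mathcal X^{[r]})^{(t-1)}\supseteq L^{(r)}L^{(r)}$. Apply Lemma 3 with $r=2^{n-1}-1$ and $t=2^{n-1}$. $\square$

## 7. Graded-simple algebras: zero-sum words of bounded length

**Theorem 5.** Let $S$ be a $\Gamma$-graded color algebra over $F$ with $S^2\ne0$, with no ideals except $0$ and $S$, and with $\dim S_0<\infty$. Then $\dim S<\infty$.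

The proof occupies Sections 7 to 9. If $n=1$ then $S=S_0$, so let $n\ge2$. As $S^2$ is a nonzero ideal, $S^2=S$; hence $S$ is not soluble, and $S_0\ne0$ by Corollary 4. Put $m=\dim S_0$. Simplicity is used mostly in the following form:
$$\text{if } x\in S_j,\ j\ne0, \text{ is homogeneous and all zero-sum words } xy_1\cdots y_h \text{ vanish, then } x=0. \tag{7}$$
Indeed, the ideal generated by $x$ then has zero component of degree $0$, so it is not $S$.

The purpose of this section is to test vanishing on short words. Let $R^{(r)}$ be the span of the homogeneous $x\in S$ with $|x|\ne0$ for which all zero-sum words $xy_1\cdots y_h$ with $h\le r$ and homogeneous $y_i$ vanish. The condition is linear within each $\Gamma$-degree, so every homogeneous element of $R^{(r)}$ satisfies it. Clearly $R^{(0)}=\bigoplus_{j\ne0}S_j\supseteq R^{(1)}\supseteq\cdots$. If $x\in R^{(r)}$ is homogeneous, then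
$$\text{a zero-sum word } xy_1\cdots y_{r+1} \text{ is, up to units, unchanged by permuting the } y_i, \tag{8}$$
because by (3) a swap of neighbors changes it by a zero-sum word of length $r$ starting with $x$, which vanishes.

**Lemma 6.** $R^{(n-1)}=0$.

*Proof.* Let $r\ge n-1$, let $x\in R^{(r)}$ be homogeneous and $xy_1\cdots y_{r+1}$ zero-sum. Since $r+1\ge n$, there is a nonempty subfamily $\{y_i\}_{i\in I}$ with sum of degrees zero. It is not the whole family, as $\sum|y_i|=-|x|\ne0$. By (8) move the letters with $i\in I$ to the end. The initial part $xy_{I^c}$ is a zero-sum word of length $\le r$, so it vanishes. Hence $R^{(r)}=R^{(r+1)}$ for all $r\ge n-1$, and by (7) $R^{(n-1)}=0$. $\square$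

**Lemma 7.** If $R^{(1)}$ has finite codimension in $R^{(0)}$, then $\dim S<\infty$.

*Proof.* Let $R^{(0)}=R^{(1)}\oplus C$ with $C$ spanned by finitely many homogeneous elements. We show that $R^{(r+1)}$ has finite codimension in $R^{(r)}$ for $r\ge1$. Let $x\in R^{(r)}$ be homogeneous and $xy_1\cdots y_{r+1}$ zero-sum. If some $y_i\in S_0$, move it to the end by (8): the initial part is zero-sum of length $r$, so the word is $0$. If some $y_i\in R^{(1)}$, move it to the end: up to a unit the word becomes $uy_i=\text{unit}\cdot y_iu$ with $|u|=-|y_i|$, and $y_iu$ is a zero-sum word of length 1 starting with an element of $R^{(1)}$, so it is $0$. By multilinearity, $R^{(r+1)}$ is cut out in $R^{(r)}$ by the words whose letters belong to a fixed finite homogeneous basis of $C$. These are finitely many graded linear maps into the finite-dimensional $S_0$. This proves the assertion; by Lemma 6, $0=R^{(n-1)}$ has finite codimension in $R^{(0)}$, and $\dim S=\dim S_0+\dim R^{(0)}<\infty$. $\square$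

Now test with finitely many letters. For a finite set $X$ of homogeneous elements of $S$ and $H\in\mathbb N$ put $P=(X,H)$, and let $V(P)$ be the span of the homogeneous $v$ with $|v|\neq0$ such that all zero-sum words $vx_1\cdots x_h$ with $h\le H$ and $x_i\in X$ vanish. These are finitely many graded linear conditions with values in $S_0$, so $V(P)$ is a homogeneous subspace of finite codimension in $R^{(0)}$. Let $\mathcal P$ be the set of all $P$, directed by $(X,H)\le(X',H')$ if $X\subseteq X'$ and $H\le H'$. Then $V(P)$ decreases as $P$ grows. Put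
$$Z(P)=\sum_{j\ne0}V(P)_jV(P)_{-j}\subseteq S_0 .$$

**Lemma 8.** If $Z(P)=0$ for some $P$, then $\dim S<\infty$.

*Proof.* Write $S_{-j}=V(P)_{-j}\oplus C_{-j}$ with $C_{-j}$ homogeneous and finite-dimensional. The space $\{x\in V(P)_j:xC_{-j}=0\}$ is homogeneous and of finite codimension in $S_j$, since the maps $x\mapsto xc$ go to $S_0$. It annihilates $V(P)_{-j}$ by hypothesis and $C_{-j}$ by definition, so it annihilates $S_{-j}$ and lies in $R^{(1)}$. Thus $R^{(1)}$ has finite codimension in $R^{(0)}$, and Lemma 7 applies. $\square$

The natural plan is now to find $P$ with $Z(P)=0$, or a finite-codimensional homogeneous subalgebra with zero component of degree $0$ to which Corollary 4 applies. This is the point where the plan stops: nothing forces $Z(P)=0$, because $V(P)$ controls products with finitely many letters chosen in advance and says nothing about products of two of its own elements. In the Heisenberg algebra $H=Fz\oplus V$, graded by $H_0=Fz$, $H_1=V$, no finite-codimensional subspace $U$ of $V$ has $UU=0$. For if $UU=0$, then $U\subseteq U^\perp$, and $U^\perp$ embeds in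 the dual of $V/U$ because $\beta$ is nondegenerate; so $\dim U\le\dim V/U<\infty$ and $\dim V<\infty$. Of course $H$ is not graded-simple, but it shows that finite codimension alone does not help.

The way around is to turn the failure into information. Suppose from now on that $\dim S=\infty$. By Lemma 8, $Z(P)\ne0$ for all $P$. Choose $P_0$ with $\dim Z(P_0)$ minimal. For any $P$ take $P'\ge P,P_0$: then $Z(P')\subseteq Z(P_0)$, so equality holds by minimality, and $Z(P_0)=Z(P')\subseteq Z(P)$. Hence
$$Z:=\bigcap_{P\in\mathcal P}Z(P)=Z(P_0)\ne0, \tag{9}$$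
a homogeneous subspace of $S_0$. So some fixed $z\neq0$ in $S_0$ is a sum of products of elements of $V(P)$ for every $P$. If $v_P$ is chosen in $V(P)$ with $P$ far beyond a given finite set of letters, then $v_P$ has no nonzero zero-sum words in those letters. Products of a later choice with earlier choices are thus under control, products of two elements of the same stage need not be, and the former is what a system asks for. Meanwhile, products within one stage produce all of $S$, by simplicity. Playing these two facts against each other gives the contradiction. An ultrapower makes "far beyond" precise.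

## 8. Graded ultrapowers and generic elements on several levels

**Definition (ultrafilter).** An ultrafilter $\mathcal U$ on a set $\Omega$ is a set of subsets of $\Omega$ that does not contain $\emptyset$, is closed under supersets and finite intersections, and contains $A$ or $\Omega\setminus A$ for each $A\subseteq\Omega$. A property of $\omega\in\Omega$ holds almost everywhere (a.e.) if the set where it holds is in $\mathcal U$.

Textbook facts: every family of subsets with the finite intersection property is contained in an ultrafilter; a function with finitely many values is a.e. constant; an ultraproduct $\prod F_\omega/\mathcal U$ of fields (functions modulo a.e. equality) is a field. Example: all sets containing a fixed point form an ultrafilter, and then the ultraproduct is the factor at that point. An ultrafilter on $\mathbb N$ that is not of this kind (nonprincipal) contains all cofinite sets.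

**Definition (graded ultraproduct).** For $\omega\in\Omega$ let $L_\omega$ be a $\mathbb Z_n\times Q_\omega$-graded color algebra over $F_\omega$ with form $\epsilon_\omega$. Put $\mathbb F=\prod F_\omega/\mathcal U$, $\mathfrak Q=\prod Q_\omega/\mathcal U$ and $\epsilon([p_\omega],[q_\omega])=[\epsilon_\omega(p_\omega,q_\omega)]\in\mathbb F^*$. For $i\in\mathbb Z_n$ and $q=[q_\omega]\in\mathfrak Q$ let $\mathfrak L_{(i,q)}$ be the space of functions $x$ with $x_\omega\in(L_\omega)_{(i,q_\omega)}$ a.e., modulo a.e. equality. The graded ultraproduct is $\mathfrak L=\bigoplus_{(i,q)}\mathfrak L_{(i,q)}$ with pointwise operations.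

Products satisfy $\mathfrak L_{(i,p)}\mathfrak L_{(j,q)}\subseteq\mathfrak L_{(i+j,p+q)}$, and the identities (1) hold a.e. pointwise, so $\mathfrak L$ is a $\mathbb Z_n\times\mathfrak Q$-graded color algebra over $\mathbb F$. Example: if each $L_N$ ($N\in\mathbb N$) is the space with basis $e_q$, $q\in\mathbb Z$, zero product and $n=1$, then $(e_N)_N$ is a homogeneous element of the graded ultraproduct, of degree $[N]\in\mathbb Z^{\mathbb N}/\mathcal U$. For nonprincipal $\mathcal U$ the function $N\mapsto e_0+\dots+e_N$ does not represent an element of it, since an element has only finitely many homogeneous components.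

**The ultrafilter used here.** Fix
$$r=2^{n-1}-1,\qquad T=2^r.$$
Let $\mathcal U$ be an ultrafilter on $\mathcal P$ containing all cones $\{P':P'\ge P\}$; they have the finite intersection property because $\mathcal P$ is directed. Let $\mathcal U_T$ be the set of those $A\subseteq\mathcal P^T$ such that for $\mathcal U$-almost all $P_1$, for $\mathcal U$-almost all $P_2$, ..., for $\mathcal U$-almost all $P_T$: $(P_1,\dots,P_T)\in A$. This is an ultrafilter, by induction on $T$: $A\in\mathcal U_T$ if and only if the slices $\{(P_2,\dots,P_T):(P_1,\dots,P_T)\in A\}$ belong to $\mathcal U_{T-1}$ for $\mathcal U$-almost all $P_1$, and taking slices commutes with intersections and complements. In this section and the next, a.e. refers to $\mathcal U_T$, and $\omega=(P_1,\dots,P_T)$.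

Let $\mathfrak S$ be the graded ultraproduct of the constant family $S$ over $\mathcal P^T$; so $\mathbb F=F^{\mathcal P^T}/\mathcal U_T$ and $\mathfrak Q=Q^{\mathcal P^T}/\mathcal U_T$. It contains $S$ as constant functions. We need three facts.

First, $S\otimes_F\mathbb F$ embeds in $\mathfrak S$: if $s_1,\dots,s_d\in S$ are linearly independent and of the same degree, and $\sum[f_k]s_k=0$, then $\sum f_{k,\omega}s_k=0$ a.e., so all $f_{k,\omega}=0$ a.e. Second, $\mathfrak S_0=S_0\otimes\mathbb F$. If $0\ne x\in\mathfrak S_{(0,q)}$, then a.e. $q_\omega$ lies in the finite set of $Q$-degrees occurring in $S_0$, so $q_\omega$ is a.e. a constant $q$; writing $x_\omega=\sum_kf_{k,\omega}e_k$ in a basis of $S_{(0,q)}$ gives $x=\sum[f_k]e_k$. Third, $S_j=0$ implies $\mathfrak S_j=0$.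

**Definition (level).** A level-$s$ element of $\mathbb Z_n$-degree $i$ is the class of a function on $\mathcal P^T$ that depends only on $(P_1,\dots,P_s)$ and all of whose values are homogeneous elements of $S_i$ (the value $0$ is allowed). Let $\mathfrak S^{(s)}$ be the $\mathbb F$-span of all level-$s$ elements.

Such a class is a homogeneous element of $\mathfrak S$: its $\mathfrak Q$-degree is $[q_\omega]$, where $q_\omega$ is the $Q$-degree of the value when this is nonzero, and $q_\omega=0$ otherwise. Level-$0$ elements are the homogeneous elements of $S$. If $v_P\in S_i$ is homogeneous for each $P$, then $\omega\mapsto v_{P_2}$ is a level-2 element. Products of level-$s$ elements are level-$s$ elements. So $\mathfrak S^{(s)}$ is a homogeneous subalgebra, each of its homogeneous elements is a combination of level-$s$ elements of the same degree, and $S\subseteq\mathfrak S^{(0)}\subseteq\mathfrak S^{(1)}\subseteq\cdots$. All subspaces of $\mathfrak S$ below, and all spans of products in $\mathfrak S$, are over $\mathbb F$. An $S$-submodule of $\mathfrak S$ is a subspace $M$ with $MS\subseteq M$.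

**Definition (generic elements).** For $1\le t\le T$ let $\mathcal V^{(t)}$ be the set of level-$t$ elements $v$ with $|v|\ne0$ such that every zero-sum word $vy_1\cdots y_h$ with homogeneous $y_i\in\mathfrak S^{(t-1)}$ vanishes. Let $V^{(t)}$ be the $\mathbb F$-span of $\mathcal V^{(t)}$.

We claim that
$$V^{(t)}_0=0,\qquad V^{(t)}\mathfrak S^{(t-1)}\subseteq V^{(t)}\subseteq\mathfrak S^{(t)}. \tag{10}$$
Only the middle inclusion needs an argument. Let $v\in\mathcal V^{(t)}$ and let $y$ be a level-$(t-1)$ element. If $|vy|=0$, then $vy$ is a zero-sum word, so $vy=0$. Otherwise $vy$ is a level-$t$ element of nonzero degree, and its zero-sum words with letters in $\mathfrak S^{(t-1)}$ are zero-sum words starting with $v$; so $vy\in\mathcal V^{(t)}$. For $s<t$ we have $V^{(s)}\subseteq\mathfrak S^{(s)}\subseteq\mathfrak S^{(t-1)}$. Hence by (10) the family $(V^{(1)},\dots,V^{(T)})$ is a system in $\mathfrak S$, and each $V^{(t)}$ is an $S$-submodule.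

**Lemma 9.** (a) Let $v_P\in V(P)$, $P\in\mathcal P$, be homogeneous of the same $\mathbb Z_n$-degree $j\ne0$ (the value $0$ being allowed). Then the class of $\omega\mapsto v_{P_t}$ lies in $\mathcal V^{(t)}$. (b) If $v\in\mathcal V^{(t)}$ and $P^0\in\mathcal P$, then $v(P_1,\dots,P_t)\in V(P^0)$ a.e.

*Proof.* (a) The class is a level-$t$ element of degree $j$. By multilinearity it suffices to consider zero-sum words $vy_1\cdots y_h$ whose letters are level-$(t-1)$ elements. Fix $P_1,\dots,P_{t-1}$. The values $y_i(P_1,\dots,P_{t-1})$ are then fixed, and for all $P_t\ge(\{y_1(P_1,\dots,P_{t-1}),\dots,y_h(P_1,\dots,P_{t-1})\},h)$ the value of the word is $0$, because $v_{P_t}\in V(P_t)$. The cone of these $P_t$ is in $\mathcal U$, so the word vanishes a.e.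

(b) Let $P^0=(X,H)$. Only the finitely many zero-sum words $vx_1\cdots x_h$ with $h\le H$, $x_i\in X$ are involved. Their letters are constants, in $\mathfrak S^{(0)}\subseteq\mathfrak S^{(t-1)}$, so each of these words vanishes a.e.; hence a.e. they all vanish. $\square$

## 9. Perfect products against solubility: the end of the proof of Theorem 5

**Claim 10.** $S\subseteq V^{(t)}V^{(t)}$ for every $t$.

*Proof.* The purpose is to bring the element of (9) into the ultrapower. Take a homogeneous $0\ne z\in Z$. For each $P$, $z\in Z(P)$; as $\dim Z(P)\le m$ and $Z(P)$ is spanned by products of homogeneous elements,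
$$z=\sum_{k=1}^mv_{P,k}w_{P,k}$$
with homogeneous $v_{P,k},w_{P,k}\in V(P)$ of opposite nonzero $\mathbb Z_n$-degrees (coefficients are absorbed, missing summands filled by zeros). The tuple of these degrees takes finitely many values, so it is constant for $\mathcal U$-almost all $P$; for the other $P$ replace all $v_{P,k},w_{P,k}$ by $0$. By Lemma 9(a), the functions $\omega\mapsto v_{P_t,k}$ and $\omega\mapsto w_{P_t,k}$ give elements of $\mathcal V^{(t)}$, and so $z\in V^{(t)}V^{(t)}$. By (5), $V^{(t)}V^{(t)}$ is an $S$-submodule, so it contains the ideal of $S$ generated by $z$, which is $S$. $\square$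

Put $W^{(t)}=V^{(t)}S$. By (10), $W^{(t)}\subseteq V^{(t)}$, and $W^{(t)}$ is an $S$-submodule. Since $S=S^2$, formula (2) gives $W^{(t)}=V^{(t)}(SS)\subseteq(V^{(t)}S)S=W^{(t)}S$. Hence
$$W^{(t)}=W^{(t)}S,\qquad S=SS\subseteq(V^{(t)}V^{(t)})S\subseteq V^{(t)}W^{(t)}, \tag{11}$$
where the second chain uses Claim 10, then (5) and $W^{(t)}V^{(t)}=V^{(t)}W^{(t)}$. The next claim improves the right-hand side to $W^{(t)}W^{(t)}$. The gain is that $W^{(t)}$, unlike $V^{(t)}$, equals $W^{(t)}S$, so the substitution of $S$ by products can be iterated.

**Claim 11.** $S\subseteq W^{(t)}W^{(t)}$ for every $t$.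

*Proof.* For a finite nonempty set $A$ of homogeneous elements of $S$ let $Z(P,A)\subseteq S_0$ be the span of all products $(va)(v'a')$ of $\mathbb Z_n$-degree $0$ with homogeneous $v,v'\in V(P)$, $a,a'\in A$ and $|va|\ne0$. It is homogeneous and decreases as $P$ grows. There are two cases.

**Case (i): for some $A$ all $Z(P,A)$ are nonzero.** As in (9), $\bigcap_PZ(P,A)=Z(P_1,A)\ne0$ for some $P_1\in\mathcal P$ with $\dim Z(P_1,A)$ minimal. Take a homogeneous $z'\ne0$ in it. For each $P$, as $\dim Z(P,A)\le m$,
$$z'=\sum_{k\le m}(v_{P,k}a_{P,k})(w_{P,k}b_{P,k}),\qquad a_{P,k},b_{P,k}\in A,$$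
with homogeneous $v_{P,k},w_{P,k}\in V(P)$ of nonzero $\mathbb Z_n$-degree. The $a_{P,k},b_{P,k}$ and the $\mathbb Z_n$-degrees take finitely many values, so they are constant for $\mathcal U$-almost all $P$; for the other $P$ put the $v$'s and $w$'s equal to $0$. By Lemma 9(a), $z'\in(V^{(t)}S)(V^{(t)}S)=W^{(t)}W^{(t)}$. This is an $S$-submodule by (5), so it contains the ideal generated by $z'$, that is, $S$.

**Case (ii): for each $A$ there is $P$ with $Z(P,A)=0$.** We derive a contradiction, in three moves.

First, $(W^{(t)}W^{(t)})_0=0$. This space is spanned by products $(va)(v'a')$ of degree $0$ with $v,v'\in\mathcal V^{(t)}$ and homogeneous $a,a'\in S$. If $|va|=0$, then $va=0$, being a zero-sum word. If $|va|\ne0$, take $P^0$ with $Z(P^0,\{a,a'\})=0$. By Lemma 9(b), the values of $v$ and $v'$ lie in $V(P^0)$ a.e., so the product vanishes a.e.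

Second, we produce an element of $S_0\otimes\mathbb F$ killed by many words. By (11) and $S_0\ne0$ we have $(V^{(t)}W^{(t)})_0\ne0$, so there are homogeneous $v\in V^{(t)}_j$ and $w\in W^{(t)}_{-j}$, $j\ne0$, with $c:=vw\ne0$; and $c\in\mathfrak S_0=S_0\otimes\mathbb F$. Let $b_1,\dots,b_h\in S$ be homogeneous with $\sum|b_i|=j$. By (6),
$$cb_1\cdots b_h=\sum_A\text{unit}\cdot(vb_{A^c})(wb_A).$$
The term with $A^c=\emptyset$ is a multiple of $v\cdot(wb_1\cdots b_h)$, where $wb_1\cdots b_h\in V_0^{(t)}=0$. In the other terms $vb_{A^c}\in V^{(t)}S=W^{(t)}$ and $wb_A\in W^{(t)}$. So $cb_1\cdots b_h\in W^{(t)}W^{(t)}$, an $S$-submodule, and therefore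
$$cb_1\cdots b_hb_1'\cdots b'_{h'}\in(W^{(t)}W^{(t)})_0=0\quad\text{whenever}\quad\sum|b_i|=j,\ \sum|b'_i|=-j.$$

Third, we descend to $S$. Let $K\subseteq S_0$ be the common kernel of all maps $y\mapsto yb_1\cdots b_hb'_1\cdots b'_{h'}$ from $S_0$ to $S_0$ with homogeneous letters of $S$ as above. The maps are graded, so $K$ is homogeneous. As $\dim S_0<\infty$, finitely many of the maps already have common kernel $K$, so the common kernel of their extensions to $S_0\otimes\mathbb F$ is $K\otimes\mathbb F$, and it contains $c\neq0$. So $K\neq0$. Let $0\ne y\in K$ be homogeneous. Each word $x=yb_1\cdots b_h$ with $\sum|b_i|=j$ lies in $S_j$, and all its zero-sum words vanish, so $x=0$ by (7). These words span the component of degree $j$ of the ideal generated by $y$, which is $S$; so $S_j=0$. But $0\ne v\in\mathfrak S_j$ forces $S_j\ne0$, a contradiction. So Case (ii) is impossible. $\square$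

Let $X_\rho^{(t)}$ be the $\rho$-th derived system of $(V^{(t)})$:
$$X_0^{(t)}=V^{(t)},\qquad X_{\rho+1}^{(t)}=\sum_{s<t}X_\rho^{(t)}X_\rho^{(s)} .$$

**Claim 12.** Let $\rho\ge0$, $2^\rho\le t\le T$, $x\in W^{(t)}$, and let $y_i\in W^{(s_i)}$ be homogeneous with $1\le s_i\le t-2^\rho$ for $1\le i\le q$, $q\ge0$. Then $xy_1\cdots y_q\in X_\rho^{(t)}$.

*Proof.* The statement says that elements of $W^{(t)}$ survive in deep derived systems if there are enough levels below $t$; the letters $y_i$ are carried along so that the induction on $\rho$ closes. For $\rho=0$ all $s_i<t$, and the claim follows from $W^{(t)}\subseteq V^{(t)}$ and (10).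

Assume the claim for $\rho$ and let $t\ge2^{\rho+1}$, $s_i\le t-2^{\rho+1}$. Put $s_0=t-2^\rho$, so $2^\rho\le s_0<t$. By (11) and Claim 11 for level $s_0$,
$$W^{(t)}=W^{(t)}S\subseteq W^{(t)}\bigl(W^{(s_0)}W^{(s_0)}\bigr),$$
so $x$ is a sum of elements $x'(zz')$ with homogeneous $x'\in W^{(t)}$, $z,z'\in W^{(s_0)}$, and $x'(zz')=x'zz'-\text{unit}\cdot x'z'z$ by (2). By (6),
$$(x'z)z'y_1\cdots y_q=\sum_A\text{unit}\cdot(x'z\,y_{A^c})(z'y_A).$$
By the induction hypothesis for level $t$, $x'zy_{A^c}\in X_\rho^{(t)}$: its letters have levels $s_0=t-2^\rho$ and $s_i\le t-2^{\rho+1}$, all $\le t-2^\rho$. By the induction hypothesis for level $s_0\ge2^\rho$, $z'y_A\in X_\rho^{(s_0)}$: its letters have levels $\le t-2^{\rho+1}=s_0-2^\rho$. So the sum lies in $X_\rho^{(t)}X_\rho^{(s_0)}\subseteq X_{\rho+1}^{(t)}$. Exchanging $z$ and $z'$ handles $x'z'z\,y_1\cdots y_q$. $\square$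

**The contradiction.** Apply Claim 12 with $\rho=r$, $t=T=2^r$ and $q=0$: $W^{(T)}\subseteq X_r^{(T)}$. Since $r=2^{n-1}-1$, Lemma 3 for the system $(V^{(t)})$ gives $X_r^{(T)}=0$. So $W^{(T)}=0$, and Claim 11 gives $S\subseteq W^{(T)}W^{(T)}=0$, which is absurd. Theorem 5 is proved. $\square$

## 10. Minimal ideals

**Theorem 13.** Let $B$ be a minimal (nonzero) ideal of a $\Gamma$-graded color algebra $L$ with $B^2\ne0$ and $\dim B_0<\infty$. Then $\dim B<\infty$.

A minimal ideal need not be graded-simple as an algebra, so Theorem 5 applies only to a quotient $B/Y$. The task is to show that $Y$ is finite-dimensional too, and the tool is to move elements of $Y$ out of $Y$ by letters from $L$.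

**Step 1: a graded-simple quotient of $B$.** As $B^2$ is a nonzero ideal of $L$ inside $B$, $B^2=B$. The quotient of the algebra $B$ by its ideal generated by $B_0$ has zero component of degree $0$, so it is soluble by Corollary 4; it is also perfect, hence $0$. So $B$ is generated, as an ideal of itself, by a finite homogeneous basis of $B_0$. Therefore the union of a chain of proper ideals of $B$ is proper, and by Zorn's lemma $B$ has a maximal proper ideal $Y$. The algebra $S=B/Y$ is graded-simple, perfect and nonzero, so $S_0\ne0$ by Corollary 4, and $\dim S<\infty$ by Theorem 5.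

**Step 2: a filtration of $Y$.** For $k\ge0$ let $Y_k$ be the span of the homogeneous $y\in B$ with $yl_1\cdots l_s\in Y$ for all $0\le s\le k$ and all homogeneous $l_i\in L$. So $Y_0=Y\supseteq Y_1\supseteq\cdots$. Each $Y_k$ is an ideal of $B$: for $y\in Y_k$, $b\in B$ and $s\le k$, formula (6) gives $(yb)l_1\cdots l_s=\sum_A\text{unit}\cdot(yl_{A^c})(bl_A)$ with $yl_{A^c}\in Y$ and $bl_A\in B$. Directly from the definition,
$$Y_kL\subseteq Y_{k-1}\ (k\ge1),\qquad Y_{k+1}=\{y\in Y_k:yL\subseteq Y_k\}\ (k\ge0).$$
If $Y_k=Y_{k-1}$ for some $k\ge1$, then $Y_{k-1}L=Y_kL\subseteq Y_{k-1}$, so $Y_{k-1}$ is an ideal of $L$ inside $Y\ne B$, and $Y_{k-1}=0$ by minimality of $B$.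

**Step 3: steering elements of $Y$ to prescribed elements of $S$.** Let $k\ge1$, let $y\in Y_{k-1}$, $l_1,\dots,l_k\in L$ and $b_1,\dots,b_h\in B$ be homogeneous. Then
$$(yb_1\cdots b_h)l_1\cdots l_k\equiv\text{unit}\cdot(yl_1\cdots l_k)b_1\cdots b_h\pmod Y. \tag{12}$$
Indeed, expand with (5), letting each $l_i$ hit one of the factors $y,b_1,\dots,b_h$. If fewer than $k$ letters hit $y$, the first factor is in $Y$, the others are in $B$, and the term is in $Y$. The only other term is the one displayed. Consequence: if $yl_1\cdots l_k\notin Y$, then for each homogeneous $s\in S$ there is a homogeneous $y'$ in the ideal of $B$ generated by $y$ (so $y'\in Y_{k-1}$) with $y'l_1\cdots l_k\equiv s$ modulo $Y$. For $S$ is graded-simple, so $s$ is a combination of images of words $(yl_1\cdots l_k)b_1\cdots b_h$ of the same $\Gamma$-degree as $s$; take the same combination of the words $yb_1\cdots b_h$, with coefficients adjusted by the units.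

**Step 4: $\dim Y/Y_1<\infty$.** Suppose not. Choose recursively homogeneous $y_a\in Y$, $l_a\in L$ ($a=1,2,\dots$) with
$$y_al_a\notin Y,\qquad y_al_b\in Y\ \text{ for } b<a .$$
This is possible: $\{y\in Y:yl_b\in Y\text{ for all }b<a\}$ is homogeneous and of finite codimension in $Y$, because $\dim S<\infty$; so it is not contained in $Y_1$. Passing to a subsequence, we may assume $|l_a|=g$ for all $a$.

Since $S=S^2$, $S$ is spanned by left-normed products of $n$ homogeneous elements, and so is $S_0\ne0$; fix such a product $s_1s_2\cdots s_n\ne0$ in $S_0$. Consider a block of indices $a_1<\dots<a_n$. By Step 3 with $k=1$ choose homogeneous $y_i'$ in the ideal of $B$ generated by $y_{a_i}$ with $y_i'l_{a_i}\equiv s_i$. Then $y_i'\in Y$, and $y_i'l_b\in Y$ for $b<a_i$ by (12), since $y_{a_i}l_b\in Y$. Let $y=y_1'y_2'\cdots y_n'$. As $|y_i'|=|s_i|-g$, we get $|y|=\sum|s_i|-ng=0$, so $y\in B_0$.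

Expand $yl_{a_1}\cdots l_{a_n}$ by (5). A term in which some factor gets no letter lies in $Y$, since that factor is in $Y$ and the others are in $B$. In the other terms factor $i$ gets exactly one letter $l_{a_{\pi(i)}}$ with $\pi$ a permutation. If $\pi(i)<i$ for some $i$, the term lies in $Y$. Otherwise $\pi(i)\ge i$ for all $i$, so $\pi$ is the identity. Thus $yl_{a_1}\cdots l_{a_n}\equiv\text{unit}\cdot s_1\cdots s_n\not\equiv0$ modulo $Y$. If instead we apply to $y$ the letters of an earlier block, we get an element of $Y$: in each term either some factor gets no letter, or each factor $i$ gets exactly one letter $l_b$ with $b<a_1\le a_i$.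

Take infinitely many consecutive blocks. The corresponding elements of $B_0$ are linearly independent: given a nontrivial relation, apply the letters of the earliest block that occurs with nonzero coefficient; modulo $Y$ only that block survives. This contradicts $\dim B_0<\infty$.

**Step 5: $\dim Y_k/Y_{k+1}<\infty$ for all $k$.** Let $L'=\{l\in L:Yl\subseteq Y\}$. As $Y_1L\subseteq Y$, the map $l\mapsto(y\mapsto yl)$ embeds $L/L'$ in $\operatorname{Hom}(Y/Y_1,S)$, so $\dim L/L'<\infty$ by Step 4. Next, $Y_kL'\subseteq Y_k$ for all $k$. For $k=0$ this is the definition. For $k\ge1$ and homogeneous $y\in Y_k$, $l'\in L'$, $l\in L$ we have $yl'\in Y_{k-1}$, and by (2)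
$$(yl')l=y(l'l)+\text{unit}\cdot(yl)l'\in Y_{k-1}+Y_{k-1}L'\subseteq Y_{k-1}$$
by induction; so $yl'\in Y_k$. Hence for $k\ge1$ the map $y\mapsto(l\mapsto yl)$ is well defined from $Y_k$ to $\operatorname{Hom}(L/L',Y_{k-1}/Y_k)$, and its kernel is $Y_{k+1}$. By induction on $k$, starting from Step 4, all $Y_k/Y_{k+1}$ are finite-dimensional.

**Step 6: the filtration reaches $0$.** Let $m=\dim B_0$ and $k=n(m+1)$. We show $Y_{k-1}=Y_k$. Otherwise there are a homogeneous $y\in Y_{k-1}\setminus Y_k$ and homogeneous $l_1,\dots,l_k\in L$ with $yl_1\cdots l_k\notin Y$. Modulo $Y$ and up to units this word is symmetric in the $l_i$, since by (3) swaps change it by words of length $k-1$ starting with $y\in Y_{k-1}$. Choose successively disjoint nonempty sets $I_1,\dots,I_{m+1}$ of indices, each of size $\le n$ and with $\sum_{i\in I_q}|l_i|=0$; at each stage at least $n$ indices remain. Let $A_q=I_1\cup\dots\cup I_q$, $k_q=|A_q|$ (the number of elements) and $y_q=yl_{A_q^c}$. Then $y_q\in Y_{k-1-(k-k_q)}=Y_{k_q-1}$, and by symmetry $y_ql_{A_q}\notin Y$. Fix a homogeneous $0\ne s\in S_0$. By Step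 3 there is a homogeneous $y_q'\in Y_{k_q-1}$ with $y_q'l_{A_q}\equiv s$ modulo $Y$. The letters of $A_q$ have total degree $0$, so $|y_q'|=0$, and
$$y_q'\in B_0\cap(Y_{k_q-1}\setminus Y_{k_q}).$$
As $k_1<\dots<k_{m+1}$, we have $y'_{q'}\in Y_{k_q}$ for $q'>q$, and so these are $m+1$ linearly independent elements of $B_0$, a contradiction.

By Step 2, $Y_{k-1}=0$ for $k=n(m+1)$. By Step 5, $\dim B=\dim S+\sum_{i<k-1}\dim Y_i/Y_{i+1}<\infty$. $\square$

## 11. A soluble ideal of finite codimension

**Theorem 14.** If $L$ is a $\Gamma$-graded color algebra and $\dim L_0<\infty$, then $L$ has a homogeneous soluble ideal of finite codimension.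

*Proof.* Induction on $\dim L_0$; for $\dim L_0=0$ this is Corollary 4.

**Step 1: remove ideals with zero component of degree $0$.** Let $N$ be the sum of all ideals $I$ of $L$ with $I_0=0$. Then $N_0=0$, and $N$ is soluble by Corollary 4. Put $\bar L=L/N$. If an ideal of $\bar L$ has zero $0$-component, its preimage $I$ has $I_0\subseteq N_0=0$, so $I\subseteq N$. Hence nonzero ideals of $\bar L$ have nonzero $0$-component. As preimages of soluble ideals of $\bar L$ are soluble, it suffices to treat $\bar L$, and we may assume $\bar L\ne0$.

**Step 2: find a minimal ideal.** Take a nonzero ideal $I$ of $\bar L$ with $\dim I_0$ minimal, and let $M$ be the ideal generated by $I_0$. Then $M\subseteq I$ and $M_0=I_0\ne0$. If $0\ne K\subseteq M$ is an ideal of $\bar L$, then $K_0\subseteq M_0$ and $\dim K_0\ge\dim I_0$ by the choice of $I$, so $K_0=M_0$ and $K=M$. So $M$ is a minimal ideal. As $\dim(\bar L/M)_0<\dim L_0$, by induction $\bar L/M$ has a homogeneous soluble ideal $J/M$ of finite codimension.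

**Step 3: combine.** If $M^2=0$, then $J$ is soluble, and we are done. Otherwise $M^2=M$, and $\dim M<\infty$ by Theorem 13. Let $C=\{l\in\bar L:Ml=0\}$. By (2), $x(cl)=(xc)l-\text{unit}\cdot(xl)c=0$ for homogeneous $x\in M$, $c\in C$, $l\in\bar L$; so $C$ is an ideal. The space $\bar L/C$ embeds in $\operatorname{End}(M)$, so $C$ has finite codimension. Since $M^2\ne0$, the ideal $C\cap M$ is not $M$, so it is $0$. Then $J\cap C$ embeds in $J/M$; it is a soluble ideal of $\bar L$ of finite codimension. $\square$

## 12. Uniform bounds by an ultraproduct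

We prove Theorem 2. Fix $n,m$ and suppose there are no uniform bounds: for each $N\in\mathbb N$ there is a $\mathbb Z_n\times Q_N$-graded color algebra $L_N$ over a field $F_N$ with $\dim(L_N)_0\le m$ and without homogeneous soluble ideals of codimension $\le N$ and derived length $\le N$. Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$; a.e. now refers to it. Let $L$ be the graded ultraproduct of the $L_N$, a color algebra over $\prod F_N/\mathcal U$ graded by $\mathbb Z_n\times\prod Q_N/\mathcal U$. A sequence of homogeneous $x_N\in L_N$ defines a homogeneous $[x_N]\in L$, since the $\mathbb Z_n$-degree is a.e. constant.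

Theorem 14 will give a soluble ideal $I$ of finite codimension in $L$. The point to overcome is that $I$ is an arbitrary subspace of $L$, not one given by subspaces of the $L_N$.

**Definition (internal subspace).** A family $(A_N)$ of homogeneous subspaces $A_N\subseteq L_N$ defines the homogeneous subspace ${}^*\!A\subseteq L$ spanned by the homogeneous $[x_N]$ with $x_N\in A_N$ a.e. Such subspaces are called internal.

For example, $A_N=(L_N)_i$ gives $L_i$. A homogeneous element $[x_N]$, with homogeneous $x_N$, lies in ${}^*\!A$ if and only if $x_N\in A_N$ a.e.: if it is a combination of elements $[x_N^{(i)}]$, of the same degree, with $x^{(i)}_N\in A_N$ a.e., then a.e. $x_N$ is the corresponding combination of the $x_N^{(i)}$.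

**Step 1: three properties of internal subspaces.**

(a) For each $k$: ${}^*\!A$ has codimension $\le k$ if and only if $A_N$ has codimension $\le k$ a.e. To see this, note first that homogeneous elements $[x^{(1)}_N],\dots,[x^{(h)}_N]$ of one degree are linearly dependent modulo ${}^*\!A$ if and only if $x^{(1)}_N,\dots,x_N^{(h)}$ are dependent modulo $A_N$ a.e.: normalize one nonzero coefficient to be $1$; in passing from the $L_N$ to $L$, the index of this coefficient is a.e. constant. For $k+1$ sequences of homogeneous elements the pattern of equalities between their degrees is a.e. constant, and independence modulo a homogeneous subspace may be tested within each degree. So there are $k+1$ homogeneous elements of $L$ independent modulo ${}^*\!A$ if and only if a.e. there are $k+1$ homogeneous elements of $L_N$ independent modulo $A_N$. Applied to $A_N=\bigoplus_{i\ne0}(L_N)_i$, this gives $\dim L_0\le m$.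

(b) If $A_N'\subseteq A_N$ for all $N$ and ${}^*\!A'={}^*\!A$, then $A'_N=A_N$ a.e. Otherwise there are a.e. homogeneous $x_N\in A_N\setminus A'_N$, and $[x_N]\in{}^*\!A\setminus{}^*\!A'$.

(c) Finite intersections of internal subspaces are internal, given by $A_N\cap A_N'$; both sides are homogeneous and have the same homogeneous elements.

**Step 2: solubility as one multilinear identity.** By (a), $\dim L_0\le m$, so by Theorem 14 $L$ has a homogeneous ideal $I$ of finite codimension $c_0$ with $I^{(d_0)}=0$ for some $d_0$. Let $\delta_0(x)=x$ and $\delta_{k+1}=\delta_k\delta_k$ with disjoint sets of variables; put $D=2^{d_0}$ and $\delta=\delta_{d_0}$, a multilinear product in $D$ variables. For a homogeneous subalgebra $A$, $A^{(d_0)}$ is spanned by the values of $\delta$ on homogeneous elements of $A$. For subspaces, $\delta(A_1,\dots,A_D)$ is the span of the values.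

**Step 3: there are internal $A_1,\dots,A_D\supseteq I$ with $\delta(A_1,\dots,A_D)=0$.** We replace the arguments $I$ by internal subspaces one at a time. We start from $\delta(I,\dots,I)=0$. Suppose internal $A_1,\dots,A_{k-1}\supseteq I$ are found with $\delta(A_1,\dots,A_{k-1},I,\dots,I)=0$. For a tuple $y=(y_{k+1},\dots,y_D)$ of homogeneous elements of $I$, $y_i=[y_{i,N}]$, let $T_y$ be the span of the homogeneous $x\in L$ with $\delta(A_1,\dots,A_{k-1},x,y)=0$.

The subspace $T_y$ is internal, given by the spans $T_{y,N}$ of the homogeneous $x_N\in L_N$ with $\delta(A_{1,N},\dots,A_{k-1,N},x_N,y_N)=0$. (These conditions are linear within each degree, so all homogeneous elements of $T_y$ and $T_{y,N}$ satisfy them.) Indeed, if $x_N\in T_{y,N}$ a.e., then $\delta(a_1,\dots,a_{k-1},[x_N],y)=0$ for all homogeneous $a_i=[a_{i,N}]\in A_i$, so $[x_N]\in T_y$. If $x_N\notin T_{y,N}$ a.e., then a.e. there are homogeneous witnesses $a_{i,N}\in A_{i,N}$ with $\delta(a_{1,N},\dots,a_{k-1,N},x_N,y_N)\ne0$, and the elements $a_i=[a_{i,N}]\in A_i$ show that $[x_N]\notin T_y$.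

By assumption $T_y\supseteq I$. So all finite intersections of subspaces $T_y$ contain $I$ and have codimension $\le c_0$; by (c) they are internal. Let $A_k$ be one of maximal codimension. Then $A_k\cap T_y=A_k$, that is, $A_k\subseteq T_y$, for all $y$. Hence $\delta(A_1,\dots,A_k,I,\dots,I)=0$, and the induction continues up to $k=D$.

**Step 4: make an internal ideal.** Let $A^0=A_1\cap\dots\cap A_D$, an internal subspace with $A^0\supseteq I$ and $\delta(A^0,\dots,A^0)=0$, given by $A^0_N=\bigcap_iA_{i,N}$. For $k\ge0$ let $A^{k+1}$ be the span of the homogeneous $a\in A^k$ with $aL\subseteq A^k$. It is internal, given by $A_N^{k+1}$, the span of the homogeneous $a\in A_N^k$ with $aL_N\subseteq A_N^k$. Indeed, if $a_N\in A_N^{k+1}$ a.e., then $[a_N][l_N]\in A^k$ for all homogeneous $[l_N]$. If $a_N\in A^k_N$ but $a_NL_N\not\subseteq A_N^k$ a.e., choose homogeneous $l_N$ with $a_Nl_N\notin A_N^k$; then $[a_N][l_N]\notin A^k$.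

Since $I$ is an ideal, all $A^k$ contain $I$, by induction. They decrease and have codimension $\le c_0$, so $A^k=A^{k+1}$ for some $k\le c_0$. By (b), $A^k_N=A_N^{k+1}$ a.e., that is, $A^k_N$ is a homogeneous ideal of $L_N$; by (a) its codimension is $\le c_0$ a.e. Moreover, $\delta$ vanishes on $A_N^k$ a.e. Otherwise there would be, a.e., homogeneous $a_{1,N},\dots,a_{D,N}\in A_N^k$ with $\delta(a_{1,N},\dots,a_{D,N})\ne0$, and their classes would be elements of $A^k\subseteq A^0$ on which $\delta$ does not vanish. So a.e. $A_N^k$ is a homogeneous soluble ideal of $L_N$ of codimension $\le c_0$ and derived length $\le d_0$. As $\mathcal U$ is nonprincipal, $N\ge\max(c_0,d_0)$ a.e. This contradicts the choice of $L_N$ and proves Theorem 2. With Section 5, Theorem 1 is proved, and the assertion of the problem is true. $\square$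

## 13. Graded-simple algebras, noncyclic gradings, and a lower bound

**Proposition 15.** A graded-simple color algebra $S$ with $S^2\ne0$ and $\dim S_0\le m$ for its $\mathbb Z_n\times Q$-grading satisfies $\dim S\le c(n,m)$.

*Proof.* The homogeneous soluble ideal given by Theorem 2 is $0$ or $S$. It is not $S$, since $S=S^2\ne0$. So it is $0$, of codimension $\dim S$. $\square$

**Proposition 16.** For a finite abelian group $A$ the following are equivalent: (i) $A$ is cyclic; (ii) every $A\times Q$-graded color algebra (with $\epsilon$ pulled back from $Q$), over any field and for any $Q$, whose component of $A$-degree $0$ is finite-dimensional has a homogeneous soluble ideal of finite codimension.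

*Proof.* (i) implies (ii) by Theorem 14. Let $A$ be noncyclic; then it contains $\mathbb Z_p\times\mathbb Z_p$ for some prime $p$. Let $X,Y\in M_p(\mathbb C)$ be the clock and shift matrices, so that $XY=\zeta YX$ with $\zeta$ a primitive $p$-th root of unity, and $X^p=Y^p=1$. The $p^2$ matrices $X^aY^b$ are eigenvectors for conjugation by $X$ and by $Y$ with eigenvalues $\zeta^b$ and $\zeta^{-a}$, so they are linearly independent. For $(a,b)\ne(0,0)$ they have trace $0$. Hence
$$\mathfrak{sl}_p(\mathbb C)=\bigoplus_{(a,b)\ne(0,0)}\mathbb CX^aY^b$$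
is a $\mathbb Z_p\times\mathbb Z_p$-grading with zero identity component. Then $L=\mathfrak{sl}_p(\mathbb C(t))$, viewed as an infinite-dimensional Lie algebra over $\mathbb C$ with $Q$ trivial, also has such a grading, and this is an $A$-grading with zero component of degree $0$. Now $L$ is simple over $\mathbb C$: if $I\ne0$ is a $\mathbb C$-ideal, then $[I,L]$ is a $\mathbb C(t)$-ideal, as $f[x,y]=[x,fy]$; it is nonzero because $L$ has zero center; so $[I,L]=L$ by simplicity of $\mathfrak{sl}_p(\mathbb C(t))$ over $\mathbb C(t)$, and $I=L$. As $L$ is perfect and infinite-dimensional, it has no soluble ideal of finite codimension. $\square$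

**Proposition 17.** For even $n$ and $m\ge1$, the codimension bound in Theorem 1 satisfies $f(n,m)\ge\frac32nm$.

*Proof.* Let $n=2k$, and let $\theta$ be an inner automorphism of order $2$ of $\mathfrak{sl}_2(\mathbb C)$, for example conjugation by $\operatorname{diag}(i,-i)$, which fixes the diagonal matrices and changes the sign of the off-diagonal ones. So $\dim C(\theta)=1$. On $\mathfrak{sl}_2(\mathbb C)^k$ put
$$\varphi(x_1,\dots,x_k)=(\theta x_k,x_1,\dots,x_{k-1}).$$
Then $\varphi^k=\theta\times\dots\times\theta$, so $\varphi^{2k}=1$ and $\varphi^k\ne1$; powers $\varphi^j$ with $k\nmid j$ permute the $k$ factors nontrivially. So $\varphi$ has order $n$. A fixed point has $x_1=x_2=\dots=x_k=:x$ and $x=\theta x$, so $\dim C(\varphi)=1$. The direct sum of $m$ copies of this algebra, with $\varphi$ acting on each, is semisimple of dimension $3km=\frac32nm$, has $\dim C=m$, and its only soluble ideal is $0$. $\square$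

In particular, dependence of the codimension bound on both $n$ and $m$ is unavoidable. For $n=2$, $m=1$ the bound is $3$, which is the codimension found by hand in Section 3 for Lie algebras with $[x,x]=0$.
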